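# Can finite bushes raise the growth rate of a unimodular random tree?

## 1. Finite trees hung on a regular tree

Take the $k$-regular tree with $k\ge 3$ and hang a finite tree on each of its vertices. Balls in the regular tree grow like $(k-1)^n$. Can the hanging trees raise this rate?

With no homogeneity they can, trivially. Take $k=3$, fix a vertex $o$, and join each vertex at distance $j$ from $o$ by an edge to the root of a complete $8$-ary tree of depth $j$. There are at least $2^j$ vertices at distance $j$ from $o$, so the ball of radius $2j+1$ contains at least $2^j\cdot 8^j=16^j$ vertices. The rate is now at least $4$ instead of $2$, and all degrees are at most $9$. But here the decoration knows where $o$ is. Unimodularity forbids this, and the first goal is to see that, on a regular tree, it then forbids any speed-up.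

**Definition (unimodular random rooted graph).** A random rooted graph $(\mathcal G,o)$ is a random element of the space of isomorphism classes of connected, locally finite rooted graphs. It is *unimodular* if it satisfies the Mass Transport Principle (MTP): for every nonnegative measurable function $f(G,x,y)$ on isomorphism classes of connected, locally finite graphs with two distinguished vertices,
$$\mathbb E\sum_{x\in V(\mathcal G)} f(\mathcal G,o,x)=\mathbb E\sum_{x\in V(\mathcal G)} f(\mathcal G,x,o).$$

Read $f(G,x,y)$ as the mass that $x$ sends to $y$: the expected mass sent by the root equals the expected mass it receives. The function $f$ may use only the isomorphism type of $(G,x,y)$, not the root.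

*Examples.* A finite graph with a uniform root is unimodular: both sides are $\frac1{|V|}\sum_{x,y}f(G,x,y)$. The star with three leaves, always rooted at its center, is not: if $x$ sends mass $1$ to each adjacent leaf, the root sends $3$ and receives $0$. The $k$-regular tree is unimodular, because any two vertices $x,y$ are swapped by an automorphism, so $f(G,x,y)=f(G,y,x)$. Now attach one pendant leaf to each vertex of the $k$-regular tree, fix a vertex $x$ of the regular tree, and let $o$ be $x$ or its leaf with probability $\frac12$ each. Write vertices as $(y,a)$ with $a=0$ for the tree vertex $y$ and $a=1$ for its leaf. An automorphism that swaps $x$ and $y$ gives $f((x,a),(y,b))=f((y,a),(x,b))$, and summing over $y,a,b$ gives the MTP.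

**Definition (growth).** With $B(o,n)$ the ball of radius $n$ about $o$,
$$\operatorname{gr}(G,o)=\lim_{n\to\infty}|B(o,n)|^{1/n}$$
when the limit exists.

Since $B(x,n)\subset B(y,n+d(x,y))$, neither the existence nor the value of the limit depends on the root. The same holds for the $\limsup$ and the $\liminf$.

**Definition (spine).** For a tree $T$ with infinitely many ends, the spine $S$ is the union of all bi-infinite paths in $T$. Equivalently, it is what remains after deleting every finite component that can be cut off by removing one edge.

In the last example the spine is the regular tree, and the leaves are deleted. Two facts will be used all the time. First, $S$ is connected: the path joining two disjoint bi-infinite paths is itself part of a bi-infinite path. Second, for a vertex $y$ take any $x\in S$ and let $u$ be the first vertex of $S$ on the path from $y$ to $x$. For any other $x'\in S$, the path from $y$ to $u$ (which meets $S$ only in $u$) followed by the path from $u$ to $x'$ (which lies in $S$) is a simple path, so it is the path from $y$ to $x'$. Hence $u$ is the unique vertex of $S$ nearest to $y$. Call it $v(y)$.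 Then
$$d(x,y)=d(x,v(y))+d(v(y),y)\qquad(x\in S,\ y\in V(T)).\tag{1}$$
In particular, if $\delta=d(o,v(o))$, then $S\cap B_T(o,n)=B_S(v(o),n-\delta)$ for $n\ge\delta$. So the growth of $S$ can be computed from $|S\cap B_T(o,n)|$.

All transports below depend only on the isomorphism type, and are set to $0$ on graphs that are not trees with infinitely many ends.

**Lemma 1 (it is enough to look from the spine).** Let $(T,o)$ be a unimodular random rooted tree with infinitely many ends a.s., and let $E$ be an event that does not depend on the root. If $\mathbb P(E,\,o\in S)=0$, then $\mathbb P(E)=0$.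

*Proof.* On $E$, let every vertex $x$ send mass $1$ to $v(x)$. The root sends $1_E$ in total, and receives $1_E1_{o\in S}\cdot\#\{y:v(y)=o\}$. By the MTP, $\mathbb P(E)=\mathbb E\big[1_E1_{o\in S}\,\#\{y:v(y)=o\}\big]=0$. $\square$

**Proposition 2 (uniform spines).** Let $(T,o)$ be a unimodular random rooted tree with infinitely many ends a.s. Suppose there are constants $C$ and $\beta\ge1$ such that a.s. $|B_S(x,r)|\le C\beta^r$ for all $x\in S$ and $r\ge0$. Then a.s. $\limsup_n|B_T(o,n)|^{1/n}\le\beta$. In particular, if $S$ is a.s. the $k$-regular tree with $k\ge3$, then a.s. $\operatorname{gr}(T,o)$ exists and equals $k-1$.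

*Proof.* For $x\in S$ let $N_j(x)=\#\{y:d(x,v(y))=j\}$. By (1), a vertex $y$ in $B_T(x,n)$ has $d(x,v(y))\le n$, so
$$|B_T(x,n)|\le\sum_{j=0}^nN_j(x)\qquad(x\in S).\tag{2}$$
Let each $x\in S$ send mass $1$ to every $y$ with $d(x,v(y))=j$. The MTP gives
$$\mathbb E[1_{o\in S}N_j(o)]=\mathbb E\,\#\{x\in S:\ d(x,v(o))=j\}\le C\beta^j .$$
By (2), $\mathbb E[1_{o\in S}|B_T(o,n)|]\le C(n+1)\beta^n$. By Markov's inequality, $\mathbb P(o\in S,\ |B_T(o,n)|>(n+1)^3\beta^n)\le C(n+1)^{-2}$, which is summable. By Borel–Cantelli, $\limsup_n|B_T(o,n)|^{1/n}\le\beta$ a.s. on $\{o\in S\}$, and Lemma 1 removes the restriction to $\{o\in S\}$.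

For the $k$-regular tree, $|B_S(x,r)|=1+\frac{k}{k-2}\big((k-1)^r-1\big)\le3(k-1)^r$, so the $\limsup$ is at most $k-1$. Since $T\supset S$, the $\liminf$ is at least $k-1$. $\square$

The hanging trees may be arbitrarily large here, and no degree bound was used. What changes when the spine is not uniform? The following question is posed in Miklós Abert, Mikołaj Frączyk, Ben Hayes, "Growth dichotomy for unimodular random rooted trees", arXiv:2312.04611 (2023).

**Question.** Let $(T,o)$ be a unimodular random rooted tree with bounded degree and with infinitely many ends a.s., and assume that a.s. the growth of the spine exists. Does a.s. the growth of $(T,o)$ exist, and is it equal to the growth of the spine of the same realization?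

## 2. From $\beta^j$ to $\beta^{2j}$: what a nonuniform spine allows

Let us run the same proof in general. Put $\bar\gamma=\limsup_n|B_S(\cdot,n)|^{1/n}$, which does not depend on the root. For rational $\beta>1$ and integer $C\ge1$ let
$$S_C=\{x\in S:\ |B_S(x,r)|\le C\beta^r\ \text{for all }r\ge0\},\qquad Q_j(v)=\#\{x\in S_C:\ d(x,v)=j\}.\tag{3}$$
If $\bar\gamma<\beta$, then every vertex of $S$ lies in $S_C$ for some $C$, but $C$ depends on the vertex. Letting only the vertices $x\in S_C$ send mass, we get
$$\mathbb E[1_{o\in S_C}N_j(o)]=\mathbb E\,Q_j(v(o)).\tag{4}$$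
Here the argument of Proposition 2 stops. Every vertex $x$ counted by $Q_j(v)$ sees small balls around itself, but $v$ need not be in $S_C$, so nothing bounds $Q_j(v)$ by a multiple of $\beta^j$.

Something survives. If $Q_j(v)\ge1$, fix one $x$ counted by it. All the others lie within distance $2j$ of $x$, so
$$Q_j(v)\le|B_S(x,2j)|\le C\beta^{2j}.\tag{5}$$
Insert this in (4) and repeat the end of the proof of Proposition 2. By (2), $\mathbb E[1_{o\in S_C}|B_T(o,n)|]\le C(n+1)\beta^{2n}$, so by Markov and Borel–Cantelli $\limsup_n|B_T(o,n)|^{1/n}\le\beta^2$ a.s. on $\{o\in S_C\}$. Now let $E=\{\bar\gamma<\infty,\ \limsup_n|B_T(\cdot,n)|^{1/n}>\bar\gamma^2\}$. On $E\cap\{o\in S\}$ there are a rational $\beta>\bar\gamma$ with $\limsup_n|B_T(o,n)|^{1/n}>\beta^2$ and an integer $C$ with $o\in S_C$. So $E\cap\{o\in S\}$ is contained in a countable union of null events, and $\mathbb P(E)=0$ by Lemma 1. We have proved, with no degree bound, that a.s.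
$$\limsup_n|B_T(o,n)|^{1/n}\le\bar\gamma^{\,2}.\tag{6}$$

Is the square in (5) an artifact? Look at what equality would require: a vertex $v$ with about $\gamma^{2\kappa}$ spine vertices at distance $\kappa$, most pairs of them at distance $2\kappa$ from each other. From $v$ this looks like growth $\gamma^2$. From each of the outer vertices it is a ball of radius $2\kappa$ with about $\gamma^{2\kappa}$ vertices, which agrees with growth $\gamma$. By (4), mass transport then allows a finite tree with about $\gamma^{2\kappa}$ vertices at $v$: there are as many outer vertices to pay for it. With degrees at most $d$, put $D=d-1$. Such a tree needs depth about $h$ with $D^h=\gamma^{2\kappa}$. From an outer vertex, it is seen within distance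
$$\kappa+h=\kappa\Big(1+\frac{2\log\gamma}{\log D}\Big),\qquad\text{at the rate}\qquad\frac{2\kappa\log\gamma}{\kappa+h}=\frac{2\log\gamma\,\log D}{\log D+2\log\gamma}.$$
This beats $\log\gamma$ exactly when $h<\kappa$, that is, when $\gamma^2<D$. This computation is not yet a proof, but it predicts the right exponent. For $\gamma>1$ and $D\ge2$ define $g(\gamma,D)$ by
$$\frac1{\log g(\gamma,D)}=\frac1{2\log\gamma}+\frac1{\log D},\qquad g(1,D):=1 .\tag{7}$$
For $\gamma>1$ we have $g(\gamma,D)>\gamma\iff\frac1{\log D}<\frac1{2\log\gamma}\iff\gamma^2<D$. Infinitely many ends force $d\ge3$, so $D\ge2$ always.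

**Theorem 3 (counterexamples).** Let $d\ge3$ and $1<\gamma<\sqrt{d-1}$. There are unimodular random rooted trees with degrees $\le d$ and infinitely many ends a.s., whose spine a.s. has growth exactly $\gamma$, such that

* (a) a.s. $\operatorname{gr}(T,o)$ exists and equals $g(\gamma,d-1)>\gamma$;
* (b) (another example) a.s. $\liminf_n|B_T(o,n)|^{1/n}=\gamma<g(\gamma,d-1)=\limsup_n|B_T(o,n)|^{1/n}$, so the growth of $T$ does not exist.

So the answer to the Question is **no**, for both halves. For $d=5$ and $\gamma=\sqrt2$ we get $\frac1{\log g}=\frac1{\log2}+\frac1{2\log2}=\frac3{2\log2}$, so the spine has growth $2^{1/2}$ and the tree in (a) has growth $2^{2/3}$.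

**Theorem 4 (complement).** Let $(T,o)$ be a unimodular random rooted tree with infinitely many ends a.s., and let $\bar\gamma=\limsup_n|B_S(\cdot,n)|^{1/n}$.

* If degrees are $\le d$, then a.s. $\limsup_n|B_T(o,n)|^{1/n}\le\max\{\bar\gamma,\,g(\bar\gamma,d-1)\}$. In particular, a.s. on the event that $\operatorname{gr}(S)$ exists and is $\ge\sqrt{d-1}$, $\operatorname{gr}(T,o)$ exists and equals $\operatorname{gr}(S)$.
* Without a degree bound, a.s. $\limsup_n|B_T(o,n)|^{1/n}\le\bar\gamma^{\,2}$.

The second bullet is (6) (and is trivial where $\bar\gamma=\infty$). The two theorems fit together: for degree bound $d$ the implication in the Question holds when $\operatorname{gr}(S)\ge\sqrt{d-1}$, and it can fail for every value $\gamma\in(1,\sqrt{d-1})$, where Theorem 3(a) attains the first bound. The exponent $2$ is optimal because $g(\gamma,D)\to\gamma^2$ as $D\to\infty$: for $\gamma>1$ and $\eta<2$, a large $D$ gives examples with growth $g(\gamma,D)>\gamma^\eta$.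

Sections 3 to 6 prove Theorem 3. Section 7 proves the first bullet of Theorem 4.

## 3. Blocks: many ports around one apex

From here to the end of Section 6, $d\ge3$ and $1<\gamma<\sqrt{d-1}$ are fixed, $D=d-1$, $\Gamma=\gamma^2\in(1,D)$, $g=g(\gamma,D)$, and $q=\lceil\Gamma\rceil$. Thus $2\le q\le D$ and $q-1<\Gamma\le q$.

**Step 1: branching numbers with product close to $\Gamma^j$.** We want a rooted tree in which a vertex of height $j$ has about $\Gamma^j$ descendants at height $0$, for every $j$, although $\Gamma$ need not be an integer. Put $P_0=1$. For $j\ge1$ let $c_j=q$ if $qP_{j-1}\le\Gamma^j$, let $c_j=1$ otherwise, and set $P_j=c_jP_{j-1}$. Then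
$$\Gamma^j/q\le P_j\le\Gamma^j\qquad(j\ge0).\tag{8}$$
We use induction; $j=0$ is clear. If $c_j=1$, then $P_j=P_{j-1}>\Gamma^j/q$ by the choice of $c_j$, and $P_j\le\Gamma^{j-1}\le\Gamma^j$. If $c_j=q$, then $P_j\le\Gamma^j$ by the choice of $c_j$, and $P_j=qP_{j-1}\ge q\cdot\Gamma^{j-1}/q=\Gamma^{j-1}\ge\Gamma^j/q$, since $\Gamma\le q$.

Let $\kappa_1<\kappa_2<\cdots$ be the indices $j$ with $c_j=q$. There are infinitely many, since $P_j\to\infty$. Then $\kappa_i\ge i$ and $P_{\kappa_i}=q^i$, and (8) gives $q^i\le\Gamma^{\kappa_i}\le q^{i+1}$, that is,
$$i\log q\le\kappa_i\log\Gamma\le(i+1)\log q .\tag{9}$$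
So $\kappa_{i+1}-\kappa_i\le2\log q/\log\Gamma$: the gaps are bounded.

*Examples.* If $\Gamma=2$, then $q=2$, all $c_j=2$, $P_j=2^j$, $\kappa_i=i$. If $\Gamma=\frac32$, then $q=2$ and $P_1,\dots,P_7=1,2,2,4,4,8,16$, so $\kappa_1,\dots,\kappa_4=2,4,6,7$.

**Step 2: the blocks.** Fix an infinite set $J\subset\{1,2,\dots\}$. The block $F_i$ is the following finite tree. It has an apex at height $\kappa_i$, and each vertex of height $j\ge1$ has $c_j$ children of height $j-1$. The vertices of height $0$ are called *ports*; there are $\ell_i=P_{\kappa_i}=q^i$ of them. If $i\in J$, the apex is also joined by an edge to the root of a complete $D$-ary tree of depth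
$$h_i=\Big\lfloor\frac{\kappa_i\log\Gamma}{\log D}\Big\rfloor,\qquad\text{so that}\qquad\Gamma^{\kappa_i}/D\le D^{h_i}\le\Gamma^{\kappa_i}.\tag{10}$$
This $D$-ary tree is called the *bush*. As $D\ge2$, it has at most $2D^{h_i}\le 2\Gamma^{\kappa_i}$ vertices.

For $d=5$ and $\gamma=\sqrt2$, $F_i$ is a binary tree of depth $i$ with its $2^i$ leaves as ports, and its bush is a $4$-ary tree of depth $\lfloor i/2\rfloor$: about as many bush leaves as ports, at half the depth.

We record three properties.

* The number of children depends only on the height, so automorphisms of $F_i$ act transitively on its ports.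
* Given a port, exactly $P_j$ ports lie below its ancestor at height $j$, so exactly $P_j-P_{j-1}$ ports are at distance $2j$ from it, for $1\le j\le\kappa_i$.
* There are $q^i/P_j\le q^{i+1}\Gamma^{-j}$ vertices at height $j$, and at most $2\Gamma^{\kappa_i}\le2q^{i+1}$ bush vertices. Hence the number $N_i$ of vertices of $F_i$ satisfies
$$N_i\le C_0\,\ell_i,\qquad C_0=q\Big(\frac{\Gamma}{\Gamma-1}+2\Big).\tag{11}$$

The point of (11) is that the bush does not change the order of magnitude of the size of the block.

## 4. The tree of blocks, and why it is unimodular

**Step 1: the definition.** We glue independent random blocks along their ports. Let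
$$\pi_i=\frac{i^{-3}}{\zeta(3)},\qquad w_i=\frac{\pi_i}{\ell_i}\qquad(i\ge1).$$
Let $R$ be the random tree with a distinguished port defined recursively: choose a type $i$ with probability $\pi_i$, take $F_i$ with a distinguished port, and join each other port by an edge to the distinguished port of an independent copy of $R$. By port-transitivity and independence, the law of $R$ does not depend on which port of $F_i$ is distinguished, and we may take it uniformly random.

Let $Z=\sum_iw_iN_i$, which is at most $C_0$ by (11). Define $(T,o)$: choose $i$ with probability $w_iN_i/Z$, let $o$ be uniform among the $N_i$ vertices of $F_i$ (the *root block*), and join each port of $F_i$ by an edge to the distinguished port of an independent copy of $R$.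

**Step 2: the degrees are at most $d$.** Ports have degree $2$: one parent and one edge to another block. Other non-apex vertices of height $j\ge1$ have degree $c_j+1\le q+1\le D+1=d$. The apex has $q$ children and at most one edge to a bush, so degree at most $q+1\le d$. Bush vertices have degree at most $D+1=d$.

**Step 3: unimodularity.** The purpose is to write both sides of the MTP as a sum over chains of blocks, with weights that do not change when the chain is reversed. Let $f\ge0$ be as in the MTP and let $n\ge0$. Consider strings
$$\sigma=(i_0,\dots,i_n;\,e_0,a_1,e_1,a_2,\dots,e_{n-1},a_n),$$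
where $e_0$ is a port of $F_{i_0}$, $a_n$ is a port of $F_{i_n}$, and $a_s\ne e_s$ are ports of $F_{i_s}$ for $0<s<n$. (For $n=0$, $\sigma=(i_0)$.) Think of a walk that leaves the block number $s$ through $e_s$ and enters it through $a_s$. Let $T_\sigma$ be obtained from disjoint copies of $F_{i_0},\dots,F_{i_n}$ by joining $e_{s-1}$ to $a_s$ for $1\le s\le n$, and joining each remaining port to the distinguished port of an independent copy of $R$.

In $(T,o)$, the root block has type $i_0$ and $o$ is a given vertex $v$ of $F_{i_0}$ with probability $\frac{w_{i_0}N_{i_0}}Z\cdot\frac1{N_{i_0}}=\frac{w_{i_0}}Z$. The block entered through a given port $e_{s-1}$ has type $i_s$ and uniform entrance port equal to $a_s$ with probability $\pi_{i_s}/\ell_{i_s}=w_{i_s}$, independently of the earlier blocks; one leaves it through one of the ports $e_s\ne a_s$. Given these choices the tree has the law of $T_\sigma$. Sum over all vertices $x$ in blocks at distance $n$ from the root block in the tree of blocks: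
$$\mathbb E\sum_{x\text{ at block distance }n}f(T,o,x)=\frac1Z\sum_\sigma w_{i_0}w_{i_1}\cdots w_{i_n}\sum_{v\in F_{i_0}}\ \sum_{w\in F_{i_n}}\mathbb E f(T_\sigma,v,w).\tag{12}$$
In the same way $\mathbb E\sum_{x\text{ at block distance }n}f(T,x,o)$ is the right-hand side of (12) with $f(T_\sigma,w,v)$ in place of $f(T_\sigma,v,w)$. Now reverse the string:
$$\sigma\ \mapsto\ (i_n,\dots,i_0;\ a_n,e_{n-1},a_{n-1},\dots,e_1,a_1,e_0).$$
This is a bijection of the index set, because the conditions on ports are symmetric. It preserves the product of the weights and the law of the tree, and it exchanges the roles of $v$ and $w$. So the two expressions are equal, and summing over $n$ gives the MTP. This is the reason for the weight $w_iN_i$ in the root block: it makes a given root position and a given entrance port cost the same factor $w_i$.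

**Step 4: the spine is $T$ with all bushes deleted.** Every non-bush vertex of a block lies on a path between two ports of that block: go down from it to a port, and go up to the apex and down again through another of the apex's $q\ge2$ children. From each port one can continue to infinity outside the block, because every block has at least two ports. So every non-bush vertex lies on a bi-infinite path. Bushes are finite and attached by one edge, so their vertices lie on none.

**Step 5: infinitely many ends, given the growth of $S$.** In Sections 5 and 6 we show that $S$ (the union of all bi-infinite paths) a.s. has growth $\gamma>1$. If $T$ had only $k$ ends, there would be at most $\binom k2$ bi-infinite paths. Each meets a ball of radius $n$ in at most $2n+1$ vertices, so balls of $S$ would grow at most linearly, a contradiction. So $T$ has infinitely many ends a.s.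

**Why one type of block is not enough.** Suppose we used a single type $i$, that is, $\pi$ concentrated at $i$. Steps 1, 3 and 4 still apply. For $q^i\ge3$ the resulting tree has infinitely many ends, since the blocks form an infinite tree in which every block has at least three neighbors. Any isomorphism between two blocks extends to an automorphism of $T$: extend it over the neighboring blocks one at a time, by port-transitivity. So the vertices of $S$ form finitely many orbits. All of them have the same $\bar\gamma$, so for each $\beta>\bar\gamma$ there is one constant $C$ with $|B_S(x,r)|\le C\beta^r$ for all $x\in S$ and $r\ge0$. Proposition 2 then gives $\limsup_n|B_T(o,n)|^{1/n}\le\bar\gamma$: the bushes do not matter. With all types present, we need large blocks to be close to $o$ compared with their own size, while the spine still grows only at rate $\gamma$. The polynomial decay of $\pi_i$ does both.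

## 5. Upper bounds: at most $\gamma$ for the spine, at most $g$ for the tree

All expectations in this section are conditional on the root block and the position of $o$ in it; the constants $C,C'$ may depend on these. There are countably many cases, so an almost sure statement in each of them is almost sure. The root block is finite and never affects growth.

**Step 1: count the blocks entered at distance $\tau$.** For a block other than the root block, let $\tau$ be the distance from $o$ to its entrance port, and let $Z_\tau$ be the number of blocks entered at distance $\tau$. A block entered at $\tau$ produces, through each of its other ports at distance $2j$ from the entrance, a block entered at $\tau+2j+1$. The type of a newly entered block is independent of the past. So if each block is given the weight $\gamma^{-\tau}$, the expected total weight is multiplied in each generation by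
$$\rho=\sum_i\pi_i\sum_{j=1}^{\kappa_i}(P_j-P_{j-1})\gamma^{-(2j+1)} .$$
Now $P_j-P_{j-1}=0$ unless $j\in\{\kappa_1,\kappa_2,\dots\}$, and then it equals $(1-\frac1q)P_j\le(1-\frac1q)\gamma^{2j}$ by (8). Exactly $i$ such indices satisfy $j\le\kappa_i$. Hence
$$\rho\le\frac{1-1/q}\gamma\sum_ii\,\pi_i=\frac{1-1/q}{\gamma}\cdot\frac{\zeta(2)}{\zeta(3)}\le\frac{\sqrt{q-1}}q\cdot\frac{\zeta(2)}{\zeta(3)}\le\frac{\zeta(2)}{2\zeta(3)}<1 .$$
The second inequality uses $\gamma=\sqrt\Gamma>\sqrt{q-1}$, the third $2\sqrt{q-1}\le q$ (that is, $(\sqrt{q-1}-1)^2\ge0$), and the last $\zeta(2)<2$ and $\zeta(3)>1$. The blocks adjacent to the root block, whose type we call $i_0$, have total weight at most $\ell_{i_0}$. Summing the geometric series over generations,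
$$\sum_\tau\gamma^{-\tau}\,\mathbb EZ_\tau\le\frac{\ell_{i_0}}{1-\rho},\qquad\text{so}\qquad\mathbb EZ_\tau\le C\gamma^\tau.\tag{13}$$
This is where the factor $i$, the number of branching levels in $F_i$, meets the decay $i^{-3}$.

**Step 2: the spine.** Inside one block we count non-bush vertices at distance $s$ from a given port. Let such a vertex have height $j-l$, and let its lowest common ancestor with the port have height $j$, so $0\le l\le j$ and its distance to the port is $j+l=s$. For given $j,l$ there are at most $P_j/P_{j-l}\le q\Gamma^l$ of them, by (8). As $2l\le j+l=s$, we have $\Gamma^l=\gamma^{2l}\le\gamma^s$, so the number at distance $s$ is at most $q(s+1)\gamma^s$, and the number within distance $n-\tau$ is at most $q(n+1)^2\gamma^{n-\tau}$. Note that this does not depend on the type. By (13), the expected number of spine vertices within distance $n$ of $o$ outside the root block is at most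
$$\sum_{\tau\le n}C\gamma^\tau\,q(n+1)^2\gamma^{n-\tau}\le C'(n+1)^3\gamma^n .$$
By Markov, the probability that it exceeds $(n+1)^5\gamma^n$ is at most $C'(n+1)^{-2}$, and Borel–Cantelli gives, a.s.,
$$\limsup_n|S\cap B_T(o,n)|^{1/n}\le\gamma.\tag{14}$$

**Step 3: the bushes.** A block of type $i\in J$ entered at $\tau$ has its bush root at distance $\tau+\kappa_i+1$ from $o$. If $\tau+\kappa_i+1>n$, its bush does not meet $B_T(o,n)$. Otherwise, its bush contributes at most
$$2D^{\min(h_i,\,n-\tau-\kappa_i-1)}\le2\min\{\Gamma^{\kappa_i},\,D^{\,n-\tau-\kappa_i}\}\le2g^{\,n-\tau}$$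
vertices. The first inequality uses (10). For the last one, put $m=n-\tau$. As functions of real $k$, $\Gamma^k$ increases and $D^{m-k}$ decreases. They coincide at $k=m\log D/(\log D+\log\Gamma)$, where both equal
$$\exp\Big(m\,\frac{\log\Gamma\,\log D}{\log D+\log\Gamma}\Big)=g^m$$
by (7), since $\log\Gamma=2\log\gamma$. So the minimum is at most $g^m$ for every $k$. By (13), the expected number of bush vertices within distance $n$ of $o$ outside the root block is at most $\sum_{\tau\le n}2C\gamma^\tau g^{n-\tau}\le C'(n+1)g^n$, since $g>\gamma$. By Markov, Borel–Cantelli and (14), a.s., for every choice of $J$,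
$$\limsup_n|B_T(o,n)|^{1/n}\le g.\tag{15}$$

## 6. Large blocks near the root, and the two counterexamples

**Lemma 5.** There is a deterministic $A<\infty$ such that a.s., for all large $i$, some type-$i$ block other than the root block has its entrance port within distance $A\log i$ of $o$.

*Proof.* We use only short steps, so that $m$ generations cost distance $O(m)$, and we show that exponentially many blocks are reached. Consider one copy of $R$ attached to the root block; its first block is generation $0$. From the entrance of a type-$1$ block there are $q-1\ge1$ other ports, at distance at most $2\kappa_1$. In a block of type $\ge2$, the entrance shares its ancestor at height $\kappa_2$ with $P_{\kappa_2}-1=q^2-1\ge3$ other ports, all within distance $2\kappa_2$. By a fixed rule, keep exactly one child block for type-$1$ blocks and exactly two for other types, always through ports within distance $2\kappa_2$ of the entrance. The numbers $W_m$ of kept blocks in generation $m$ ($W_0=1$) form a Galton–Watson process with offspring variable $\xi\in\{1,2\}$ and $\mathbb P(\xi=2)=p=1-\pi_1>0$.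

If $\xi_1,\dots,\xi_W$ are the offspring numbers in a generation of size $W$, the Cauchy–Schwarz inequality gives $W^2\le\big(\sum_k\xi_k\big)\big(\sum_k\xi_k^{-1}\big)$, that is, $\big(\sum_k\xi_k\big)^{-1}\le W^{-2}\sum_k\xi_k^{-1}$. Since $\mathbb E[\xi^{-1}]=(1-p)+\frac p2=1-\frac p2$,
$$\mathbb E[W_{m+1}^{-1}\mid W_m]\le(1-p/2)\,W_m^{-1},\qquad\text{so}\qquad\mathbb E[W_m^{-1}]\le(1-p/2)^m .$$
Let $m(i)=\lceil6\log i/\log\frac1{1-p/2}\rceil$, so $(1-p/2)^{m(i)}\le i^{-6}$. By Markov, $\mathbb P(W_{m(i)}<i^4)\le i^4\cdot i^{-6}=i^{-2}$. By Borel–Cantelli, a.s. $W_{m(i)}\ge i^4$ for all large $i$.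

The variable $W_{m(i)}$ is determined by the types in earlier generations. Given these, the types of the kept blocks in generation $m(i)$ are i.i.d. with law $\pi$. Hence
$$\mathbb P\big(W_{m(i)}\ge i^4,\ \text{no type-}i\text{ block among them}\big)\le(1-\pi_i)^{i^4}\le e^{-i^4\pi_i}=e^{-i/\zeta(3)},$$
which is summable. So a.s., for all large $i$, there is a type-$i$ block in generation $m(i)$. Its entrance is within distance $\Delta+m(i)(2\kappa_2+1)$ of $o$, where $\Delta$ is the finite random distance from $o$ to the entrance of generation $0$. Any $A>6(2\kappa_2+1)/\log\frac1{1-p/2}$ works. $\square$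

**Step 1: the growth of the spine is exactly $\gamma$.** By Lemma 5, a.s. for all large $i$ all $q^i$ ports of some type-$i$ block are within distance $A\log i+2\kappa_i$ of $o$. Ports are spine vertices, and $q^i=P_{\kappa_i}\ge\gamma^{2\kappa_i}/q$ by (8). Given $n$, take the largest $i$ with $A\log i+2\kappa_i\le n$. As the gaps of $\kappa_i$ are bounded and $\kappa_i\ge i$, we have $2\kappa_i\ge n-O(\log n)$, so $\liminf_n|S\cap B_T(o,n)|^{1/n}\ge\gamma$. With (14), and since passing from $o$ to $v(o)$ shifts radii by a finite amount (Section 1), a.s. $\operatorname{gr}(S)$ exists and equals $\gamma$. By Step 5 of Section 4, $T$ has infinitely many ends a.s.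

**Step 2: a lower bound for the tree at special radii.** For $i\in J$ put $n_i=\lceil A\log i\rceil+\kappa_i+1+h_i$. A type-$i$ block as in Lemma 5 has its whole bush within distance $n_i$ of $o$: the apex is at distance $\kappa_i$ from the entrance, the bush root one further, and the bush has depth $h_i$. So, a.s. for all large $i\in J$, $|B_T(o,n_i)|\ge D^{h_i}\ge\Gamma^{\kappa_i}/D$ by (10). Since $n_i/\kappa_i\to1+\log\Gamma/\log D$,
$$\liminf_{i\to\infty,\ i\in J}\frac{\log|B_T(o,n_i)|}{n_i}\ge\frac{\log\Gamma\,\log D}{\log D+\log\Gamma}=\log g.\tag{16}$$

**Step 3: proof of Theorem 3(a).** Take $J=\{1,2,\dots\}$. Then $n_i$ is increasing in $i$ with bounded gaps, because $\kappa_i$ is, and $h_i$ and $\lceil A\log i\rceil$ are nondecreasing with bounded gaps. As $|B_T(o,n)|$ is nondecreasing in $n$, (16) gives $\liminf_n|B_T(o,n)|^{1/n}\ge g$. With (15), a.s. $\operatorname{gr}(T,o)=g>\gamma$.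

**Step 4: proof of Theorem 3(b).** Now we space the bushes so widely that at some radii the last bushes are negligible and the next ones are not yet visible. Take $J=\{i_1<i_2<\cdots\}$ with $i_{r+1}/i_r\to\infty$, for example $i_r=r!$. By (15) and (16), the $\limsup$ equals $g$ a.s.

For the $\liminf$, let $m_r=\kappa_{i_{r+1}}$. A bush of a type-$i$ block outside the root block is at distance at least $\kappa_i+1$ from $o$, so it meets $B_T(o,m_r)$ only if $\kappa_i+1\le\kappa_{i_{r+1}}$. Since $i\in J$, this means $i\in\{i_1,\dots,i_r\}$, and such a bush has at most $2\Gamma^{\kappa_{i_r}}$ vertices. By (13), the expected number of blocks entered at distance at most $m_r$ is at most a constant times $\gamma^{m_r}$. So the expected number of bush vertices in $B_T(o,m_r)$ outside the root block is at most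
$$C'\gamma^{m_r}\Gamma^{\kappa_{i_r}}=\gamma^{m_r(1+o(1))},$$
because (9) and $\kappa_i\ge i$ give
$$\frac{\kappa_{i_r}}{\kappa_{i_{r+1}}}\le\frac{(i_r+1)\log q}{i_{r+1}\log\Gamma}\longrightarrow0 .$$
Fix $\varepsilon>0$. By Markov, this number exceeds $e^{\varepsilon m_r}\gamma^{m_r}$ with probability at most $e^{-\varepsilon m_r+o(m_r)}$, which is summable in $r$ since $m_r\ge r$. By Borel–Cantelli, together with (14) and the finiteness of the root block, a.s. $|B_T(o,m_r)|\le3e^{\varepsilon m_r}\gamma^{m_r}$ for all large $r$. As $\varepsilon$ is arbitrary, $\liminf_n|B_T(o,n)|^{1/n}\le\gamma$ a.s. The reverse inequality holds because $T\supset S$ and $\operatorname{gr}(S)=\gamma$. This completes the proof of Theorem 3. $\blacksquare$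

## 7. Medians and the sharp bound for bounded degree

It remains to prove the first bullet of Theorem 4. Let degrees be at most $d$, $D=d-1\ge2$, and put $\Phi(\beta)=\max\{\beta,g(\beta,D)\}$. This is continuous on $[1,\infty)$; at $1$, note that $1/\log g\to\infty$ as $\beta\downarrow1$, so $g\to1=g(1,D)$. Also $1\le\bar\gamma<\infty$.

**Step 1: reduction to a fixed $\beta$ and $C$.** It suffices to prove, for each rational $\beta>1$ and integer $C\ge1$, with $S_C$ as in (3):
$$\text{a.s. on }\{o\in S_C\}:\qquad\limsup_n|B_T(o,n)|^{1/n}\le\Phi(\beta).\tag{17}$$
Indeed, let $E=\{\limsup_n|B_T(\cdot,n)|^{1/n}>\Phi(\bar\gamma)\}$, which does not depend on the root. On $E\cap\{o\in S\}$, continuity gives a rational $\beta>\bar\gamma$ with $\limsup_n|B_T(o,n)|^{1/n}>\Phi(\beta)$, and then $o\in S_C$ for some $C$. By (17), $E\cap\{o\in S\}$ is a null event, and Lemma 1 gives $\mathbb P(E)=0$.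

**Step 2: what to keep track of.** In Section 2 we bounded $Q_j(v)$ by $C\beta^{2j}$, as if most pairs of vertices counted by $Q_j(v)$ were at distance $2j$. If their paths toward $v$ merge earlier, after $l<j$ steps, then the better bound $\beta^{2l}$ is available. If $l$ is large, then $y$ is only $n-l$ steps beyond the merging point, and the degree bound limits the number of such $y$. We therefore classify the vertices $y$ by the merging point.

Let $x\in S_C$ and $y\in V(T)$ with $d(x,y)\le n$. Put $v=v(y)$, $j=d(x,v)$, $k=d(v,y)$. By (1), $j+k=d(x,y)\le n$. Let $x=z_0,z_1,\dots,z_j=v$ be the path from $x$ to $v$; it lies in $S$. As $x$ itself is counted, $Q_j(v)\ge1$. For each $x'\in S_C$ with $d(x',v)=j$, the median of $x,x',v$ (the vertex common to the three paths between them) is some $z_l$. Then $d(x',z_l)=d(x',v)-d(z_l,v)=j-(j-l)=l$, so $d(x,x')=2l$ and $z_l$ is the midpoint of the path from $x$ to $x'$. Let $q_l$ be the number of these $x'$ with median $z_l$, so $\sum_{l=0}^jq_l=Q_j(v)$. By the pigeonhole principle some $l$ has $q_l\ge Q_j(v)/(j+1)$; let $l=l(x,y)$ be the smallest one. Finally let $s\ge0$ be the integer with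 $2^s\le Q_j(v)<2^{s+1}$.

Let $A_{j,k,l,s}(x)$ be the number of $y$ with parameters $(j,k,l,s)$ relative to $x$. Every $y\in B_T(x,n)$ lies in exactly one class with $j+k\le n$.

*Example.* In the tree of Section 3, from a port $x$ toward a vertex $y$ in the bush of its own block of type $i$, we have $v=v(y)$ equal to the apex and $j=\kappa_i$. Among the $q^i$ ports of that block, a share $1-\frac1q$ have their median with $x$ and $v$ at the apex itself.

**Step 3: deterministic bounds.** For $z\in S$ with $d(x,z)=l$, let $q(x,z)$ be the number of $x'\in S$ with $d(x,x')=2l$ such that $z$ is the midpoint of the path from $x$ to $x'$. Since $x'$ determines $z$,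
$$\sum_{z\in S:\,d(x,z)=l}q(x,z)\le|B_S(x,2l)|\le C\beta^{2l}.\tag{18}$$
If $y$ has parameters $(j,k,l,s)$, then by Step 2
$$q(x,z_l)\ge q_l\ge\frac{2^s}{n+1},\qquad d(z_l,y)=d(x,y)-l\le n-l .$$
So, if the class is nonempty, (18) gives
$$2^s\le(n+1)\,C\beta^{2l},\tag{19}$$
and at most $(n+1)C\beta^{2l}2^{-s}$ vertices $z$ can serve as $z_l$. Because degrees are at most $D+1$ and $D\ge2$, we have $|B_T(z,m)|\le1+\frac{D+1}{D-1}(D^m-1)\le3D^m$. Hence
$$A_{j,k,l,s}(x)\le3C(n+1)\,\beta^{2l}D^{n-l}2^{-s}\qquad(x\in S_C).\tag{20}$$

**Step 4: the probabilistic bound.** Let each $x\in S_C$ send mass $1$ to every $y$ that has parameters $(j,k,l,s)$ relative to $x$. The vertices $x$ that send mass to $o$ lie in $S_C$ at distance $j$ from $v(o)$, and if there are any, then $2^s\le Q_j(v(o))<2^{s+1}$. So the MTP gives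
$$\mathbb E\big[1_{o\in S_C}A_{j,k,l,s}(o)\big]\le\mathbb E\big[Q_j(v(o))\,1\{2^s\le Q_j(v(o))<2^{s+1}\}\big]\le2^{s+1}.$$
For given $n$, call a quadruple relevant if $j+k\le n$, $0\le l\le j$, $s\ge0$ and (19) holds. All other classes with $j+k\le n$ are empty. Since $j,k,l\le n$ and $s=O(n)$ by (19), there are $O(n^4)$ relevant quadruples. By Markov, $\mathbb P(o\in S_C,\ A_{j,k,l,s}(o)>2n^6\,2^s)\le n^{-6}$ for each of them. By a union bound the failure probabilities at $n$ add up to $O(n^{-2})$, and by Borel–Cantelli, a.s. on $\{o\in S_C\}$, for all large $n$ and all relevant quadruples,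
$$A_{j,k,l,s}(o)\le2n^6\,2^s.\tag{21}$$

**Step 5: combine.** The factor $2^s$ helps in (20) and hurts in (21); we eliminate it in two ways. By (19) and (21), up to a factor polynomial in $n$, $A_{j,k,l,s}(o)\le\beta^{2l}$. Also, the minimum of the bounds (20) and (21) is at most their geometric mean, in which $2^s$ cancels. So, up to polynomial factors,
$$A_{j,k,l,s}(o)\le\min\{\beta^{2l},\ \beta^lD^{(n-l)/2}\},\qquad0\le l\le n.\tag{22}$$

If $\beta^2\ge D$, then $\beta^lD^{(n-l)/2}\le\beta^l\beta^{n-l}=\beta^n$.

If $\beta^2<D$, then, as functions of real $l$, $\beta^{2l}$ is increasing and $\beta^lD^{(n-l)/2}=D^{n/2}(\beta/\sqrt D)^l$ is decreasing. They coincide when $\beta^{2l}=D^{n-l}$, that is, at $l=n\log D/(\log D+2\log\beta)$, where the common value is $\exp\big(n\frac{2\log\beta\,\log D}{\log D+2\log\beta}\big)=g(\beta,D)^n$. So the minimum in (22) is at most $g(\beta,D)^n$.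

In both cases each class has at most $\Phi(\beta)^n$ elements up to polynomial factors. Summing over the $O(n^4)$ relevant classes bounds $|B_T(o,n)|$ and proves (17).

**Step 6: spines of growth at least $\sqrt{d-1}$.** Suppose $\operatorname{gr}(S)=\gamma$ exists with $\gamma\ge\sqrt{d-1}$. Then $\gamma^2\ge D$, so $g(\gamma,D)\le\gamma$, and the bound just proved gives $\limsup_n|B_T(o,n)|^{1/n}\le\gamma$. Since $T\supset S$, also $\liminf_n|B_T(o,n)|^{1/n}\ge\gamma$. Hence $\operatorname{gr}(T,o)$ exists and equals $\gamma$. The second bullet of Theorem 4 is (6), so the proof of Theorem 4 is complete. $\blacksquare$
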